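# Where the zeros of Chebyshev polynomials go when the boundary is nowhere analytic

## 1. The disk and a lemniscate: all zeros strictly inside

Let $\mathfrak e\subset\mathbb C$ be compact and not finite, and put $\|f\|_{\mathfrak e}=\sup_{z\in\mathfrak e}|f(z)|$. The Chebyshev polynomial $T_n$ of $\mathfrak e$ is the unique monic polynomial of degree $n$ that minimizes $\|P\|_{\mathfrak e}$ over all monic $P$ of degree $n$. Its zero counting measure is
$$\mu_n=\frac1n\sum_{T_n(z)=0}\delta_z ,$$
zeros counted with multiplicity. We ask where $\mu_n$ goes as $n\to\infty$.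

Take first the closed unit disk $\overline{\mathbb D}$. If $Q(z)=z^n+q_{n-1}z^{n-1}+\dots+q_0$ satisfies $|Q|\le1$ on the circle, then Parseval gives
$$1+|q_{n-1}|^2+\dots+|q_0|^2=\frac1{2\pi}\int_0^{2\pi}|Q(e^{i\varphi})|^2\,d\varphi\le1 ,$$
so $Q=z^n$. Since $z^n$ has norm $1$, it is $T_n$. Hence $\mu_n=\delta_0$ for every $n$.

Now take $L=\{|z^2-1|\le2\}$. In polar coordinates $|z^2-1|^2=r^4-2r^2\cos2\theta+1$, so the boundary is
$$r^2=\cos2\theta+\sqrt{\cos^22\theta+3},$$
one point on each ray from $0$ ($r=\sqrt3$ on the real axis, $r=1$ on the imaginary axis); thus $L$ is a closed Jordan region. Let $Q$ be monic of degree $2m$ with $\|Q\|_L\le2^m$. The quotient $f=Q/(z^2-1)^m$ is analytic outside $L$, including at $\infty$, where $f=1$, and $|f|\le 2^m/2^m=1$ on $\partial L$. By the maximum principle $f\equiv1$. So $T_{2m}=(z^2-1)^m$ and $\mu_{2m}=\frac12(\delta_1+\delta_{-1})$.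

For both sets there is a natural candidate for the limit, the equilibrium measure $\mu_{\mathfrak e}$ of potential theory. For a closed Jordan region it is carried by the boundary; for the disk it is $d\varphi/2\pi$ on the circle. In both examples the zeros stay away from it. But both boundaries are analytic curves, and it turns out that analyticity matters: if no part of the boundary is analytic, the zeros must come close to every boundary point. Does the counting measure then converge to $\mu_{\mathfrak e}$? The question is from Jacob S. Christiansen, Barry Simon and Maxim Zinchenko, "Asymptotics of Chebyshev Polynomials, IV. Comments on the Complex Case", arXiv:1812.10667 (2018). In precise form: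

**Problem.** Prove or disprove: if $\mathfrak e$ is a closed Jordan region whose boundary is nowhere analytic, then $\mu_n\to\mu_{\mathfrak e}$ weak-\*.

We shall see that the statement is false, that it fails for generic $C^\infty$ curves, and exactly for which Jordan regions the quoted facts of Section 2 force convergence.

## 2. Potentials, polar graphs and nowhere analytic boundaries

From now on $\mathfrak e$ is a closed Jordan region: a Jordan curve $\partial\mathfrak e$ together with its interior $\operatorname{int}\mathfrak e$. (By the maximum principle the curve alone has the same Chebyshev polynomials and equilibrium measure.)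

For a probability measure $\sigma$ of compact support, $U^\sigma(z)=\int\log|z-w|\,d\sigma(w)$. The Green function $g_{\mathfrak e}$ is the positive harmonic function on $\mathbb C\setminus\mathfrak e$ with $g_{\mathfrak e}(z)-\log|z|$ bounded near $\infty$ and $g_{\mathfrak e}\to0$ at $\partial\mathfrak e$; it exists because Jordan regions are regular. If $\Psi:\{|\zeta|>1\}\to\mathbb C\setminus\mathfrak e$ is conformal with $\Psi(\infty)=\infty$, then $g_{\mathfrak e}=\log|\Psi^{-1}|$, and $\mu_{\mathfrak e}$ is the image of $d\varphi/2\pi$ under the boundary values of $\Psi$. Off $\mathfrak e$,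
$$U^{\mu_{\mathfrak e}}=g_{\mathfrak e}+\kappa,\qquad \kappa=\log\operatorname{cap}\mathfrak e. \tag{1}$$
For the disk, $g=\log|z|$ and $\kappa=0$. For $L$ above, $g=\frac12\log|z^2-1|-\frac12\log2$ and $\kappa=\frac12\log 2$; note that $\frac12(\delta_1+\delta_{-1})$ has potential $\frac12\log|z^2-1|$, which off $L$ equals $g+\kappa$. So outside the region the "wrong" limit has the right potential. This is no accident. We take the following facts as known.

- **(K1)** Every weak-\* limit point $\mu_\infty$ of $(\mu_n)$ is supported in $\mathfrak e$.
- **(K2)** $U^{\mu_\infty}=U^{\mu_{\mathfrak e}}$ on $\mathbb C\setminus\mathfrak e$.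
- **(K3)** If $\partial\mathfrak e$ is nowhere analytic, then every point of $\partial\mathfrak e$ is a limit of zeros of $T_n$.

All zeros of $T_n$ lie in the convex hull $C$ of $\mathfrak e$ (Fejér). Indeed, let $z_0\notin C$ be a zero and $p\in C$ the point nearest to it. For $z\in C$ we have $\operatorname{Re}\big((z-p)\overline{(z_0-p)}\big)\le0$, hence $|z-z_0|^2\ge|z-p|^2+|z_0-p|^2$. So on $\mathfrak e$ the ratio $|z-p|/|z-z_0|$ is bounded by a constant less than $1$, and replacing the factor $z-z_0$ by $z-p$ lowers the norm, a contradiction. Hence all $\mu_n$ live on one compact set, weak and weak-\* convergence agree, and limit points are limits of subsequences. We fix a metric $d$ for the weak topology on Borel probability measures on $\mathbb C$, a separable metrizable space.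

**Definition.** An open subarc of $\partial\mathfrak e$ is analytic if it is $\gamma((a,b))$ with $\gamma$ real analytic, injective and $\gamma'\ne0$. The curve $\partial\mathfrak e$ is nowhere analytic if no open subarc is analytic.

Most of our regions are polar graphs. For a continuous $2\pi$-periodic $h:\mathbb R\to\mathbb R$ put
$$\mathfrak e_h=\{re^{i\theta}:0\le r\le e^{h(\theta)}\},\qquad \|h\|=\sup|h|.$$
With $\rho(re^{i\theta})=re^{-h(\theta)}$, a continuous function, $\mathfrak e_h=\{\rho\le1\}$, $\operatorname{int}\mathfrak e_h=\{\rho<1\}$, and $0$ is an interior point. We write $T_n^h,\mu_n^h$ for its Chebyshev polynomials and zero counting measures.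

**Lemma 1.** $\partial\mathfrak e_h$ has an analytic open subarc if and only if $h$ is real analytic on some open interval.

*Proof.* If $h$ is analytic on a short interval, $\theta\mapsto e^{h(\theta)+i\theta}$ is an injective analytic parametrization with derivative $(h'+i)e^{h+i\theta}\neq0$. Conversely let $\gamma$ parametrize an analytic subarc. Locally $\log\gamma(t)=h(\theta(t))+i\theta(t)$ with $\theta=\operatorname{Im}\log\gamma$ real analytic. It is not constant, since a polar graph meets each ray once. At a $t$ with $\theta'(t)\neq0$ we may invert $\theta$ analytically, and $h=\operatorname{Re}\log\gamma\circ\theta^{-1}$ is analytic near $\theta(t)$. $\square$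

As an example of a smooth nowhere analytic boundary, take $h(\theta)=\sum_{q\ge1}e^{-2^q}\cos(4^q\theta)$. It is $C^\infty$. At $\theta=2\pi j/4^m$ and for $p=2^{q_0}$, $q_0\ge m$, the terms with $q\ge m$ of $h^{(2p)}(\theta)$ all have the same sign, and the term $q=q_0$ has modulus $e^{-p}(p^2)^{2p}=e^{-p}p^{4p}$; the terms with $q<m$ add up to at most $m\,16^{pm}$. Near a point of analyticity we would have $|h^{(2p)}|\le M^{2p+1}(2p)!\le M(2Mp)^{2p}$ for some $M$; but $e^{-p}p^{4p}/(2Mp)^{2p}=(p^2/4eM^2)^p$ outgrows every exponential $A^p$. So $h$ is not analytic at any of these dense points, and $\partial\mathfrak e_h$ is nowhere analytic.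

## 3. Sweeping interior mass to the boundary, and where that argument stops

Put
$$\mathcal A(\mathfrak e)=\{\sigma\text{ a probability measure on }\mathfrak e:\ U^\sigma=U^{\mu_{\mathfrak e}}\text{ on }\mathbb C\setminus\mathfrak e\}.$$
By (K1) and (K2) every limit point of $(\mu_n)$ lies in $\mathcal A(\mathfrak e)$. Let $\omega_z$ be the harmonic measure of $\operatorname{int}\mathfrak e$ at $z$: the probability measure on $\partial\mathfrak e$ for which $\int f\,d\omega_z$ is the value at $z$ of the harmonic extension of $f\in C(\partial\mathfrak e)$. For the disk, $\omega_z$ has the Poisson density $(1-|z|^2)/|e^{i\varphi}-z|^2$ with respect to $d\varphi/2\pi$.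

**Lemma 2 (sweeping).** Let $\sigma$ be a probability measure on $\mathfrak e$.
(a) $\sigma\in\mathcal A(\mathfrak e)$ if and only if $\int z^n\,d\sigma=\int z^n\,d\mu_{\mathfrak e}$ for all $n\ge1$.
(b) If $\sigma\in\mathcal A(\mathfrak e)$, then
$$\hat\sigma:=\sigma|_{\partial\mathfrak e}+\int_{\operatorname{int}\mathfrak e}\omega_z\,d\sigma(z)=\mu_{\mathfrak e}. \tag{2}$$

*Proof.* (a) For $|w|$ large, $\log|w-z|=\log|w|-\operatorname{Re}\sum_{n\ge1}\frac{z^n}{nw^n}$ uniformly for $z\in\mathfrak e$. So the difference of the potentials of $\sigma$ and $\mu_{\mathfrak e}$ near $\infty$ is $-\operatorname{Re}\sum_{n\ge1}a_nw^{-n}/n$, where $a_n$ is the difference of the $n$th moments. The real part of a power series in $1/w$ without constant term vanishes near $\infty$ only if all coefficients vanish. As $\mathbb C\setminus\mathfrak e$ is connected and both potentials are harmonic there, equality near $\infty$ is equality off $\mathfrak e$.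

(b) The function $z\mapsto\int f\,d\omega_z$ is continuous in $\operatorname{int}\mathfrak e$, so $\hat\sigma$ is well defined. Since $\zeta^n$ is continuous on $\mathfrak e$ and harmonic inside, $\int\zeta^n\,d\omega_z(\zeta)=z^n$. Thus $\hat\sigma$ has the moments of $\sigma$, which are those of $\mu_{\mathfrak e}$, also for $n=0$. So the real measure $\hat\sigma-\mu_{\mathfrak e}$ on $\partial\mathfrak e$ annihilates the real parts of all polynomials. These are dense in $C_{\mathbb R}(\partial\mathfrak e)$ by the Walsh–Lebesgue theorem (Gamelin, *Uniform Algebras*, Ch. II), and (2) follows. $\square$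

Here is the sensible first attempt to prove convergence. Let $\sigma$ be a limit point of $(\mu_n)$. If we could show $\sigma(\operatorname{int}\mathfrak e)=0$, then $\hat\sigma=\sigma$ and (2) gives $\sigma=\mu_{\mathfrak e}$. The hypothesis not yet used is that $\partial\mathfrak e$ is nowhere analytic, and it does give something.

**Lemma 3.** If $\partial\mathfrak e$ is nowhere analytic, then $\operatorname{supp}\sigma\supset\partial\mathfrak e$ for every $\sigma\in\mathcal A(\mathfrak e)$.

*Proof.* Suppose $\sigma(D)=0$ for an open disk $D$ centered on $\partial\mathfrak e$. Then $u=U^\sigma-\kappa$ is harmonic on $D$. On $D\setminus\mathfrak e\neq\emptyset$ it equals $g_{\mathfrak e}>0$, and by continuity it vanishes on $\partial\mathfrak e\cap D$, whose points are limits of exterior points. So $u$ is not constant, and its critical points, the zeros of the holomorphic function $\partial_zu\not\equiv0$, are isolated, hence countable. Since $\partial\mathfrak e\cap D$ is uncountable, there is $\zeta'\in\partial\mathfrak e\cap D$ with $\nabla u(\zeta')\neq0$. Near $\zeta'$ write $u=\operatorname{Re}f$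 with $f$ holomorphic and injective, $f'\ne0$. Then near $\zeta'$ the set $\{u=0\}$ is $f^{-1}$ of an interval of the imaginary axis. A small open subarc of $\partial\mathfrak e$ around $\zeta'$ lies in this set; $f/i$ maps it homeomorphically onto a connected subset of $\mathbb R$, which must be an open interval. So the subarc is parametrized by $f^{-1}(iy)$ and is analytic, a contradiction. $\square$

At this point the attempt stops. That every boundary point lies in $\operatorname{supp}\sigma$ does not bound the mass inside, and within $\mathcal A$ the two properties are compatible in the most extreme way. Consider the disk. By Lemma 2(a), $\mathcal A(\overline{\mathbb D})$ consists of the probability measures on $\overline{\mathbb D}$ with $\int z^n\,d\sigma=0$ for $n\ge1$. By Vitali's covering theorem there are disjoint closed disks $D(w_j,r_j)\subset\mathbb D$ that cover $\mathbb D$ up to area zero. Put $\sigma=\sum_jr_j^2\delta_{w_j}$. Comparing areas, $\sum r_j^2=1$, and by the mean value property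
$$\int z^n\,d\sigma=\sum_jr_j^2w_j^n=\frac1\pi\sum_j\int_{D(w_j,r_j)}z^n\,dA=\frac1\pi\int_{\mathbb D}z^n\,dA=0\qquad(n\ge1).$$
So $\sigma\in\mathcal A(\overline{\mathbb D})$. Finitely many compact subsets of $\mathbb D$ cannot cover the part of $\mathbb D$ near a boundary point, not even up to area zero, so infinitely many of the disks meet each neighborhood of it; as $r_j\to0$, their centers $w_j$ accumulate at every boundary point. Thus $\operatorname{supp}\sigma\supset\partial\mathbb D$ although $\sigma(\partial\mathbb D)=0$.

This suggests the shape of a counterexample: a limit measure made of atoms inside the region that cluster at every boundary point. Note the warning in the same example, to which Section 6 returns: clustering alone does not make the curve nonanalytic, since here the curve is the circle.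

## 4. Lemniscates come with their Chebyshev polynomials

To produce prescribed zeros, we use the argument of Section 1 in general.

**Lemma 4.** If $P$ is monic of degree $n\ge1$, $R>0$ and $L=\{|P|\le R\}$, then $P$ is the Chebyshev polynomial $T_n$ of $L$.

*Proof.* $L$ is compact with interior points, and $\|P\|_L\le R$. Let $Q$ be monic of degree $n$ with $\|Q\|_L\le R$. Then $f=Q/P$ is analytic on $\widehat{\mathbb C}\setminus L$ with $f(\infty)=1$. At boundary points of $L$ we have $|P|=R>0$ and $|Q|\le R$, so $|f|\le1$ there. By the maximum principle $|f|\le1$ on the component containing $\infty$; the value $1$ is attained at the interior point $\infty$, so $f\equiv1$ there and $Q=P$. Hence no other monic polynomial of degree $n$ has norm $\le R$. $\square$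

A lemniscate has piecewise analytic boundary, so no single lemniscate will do. The plan is to take a limit of lemniscates $\mathfrak e_{h_k}=\{|P_k|\le1\}$, with $h_k\to h$ so fast that $T_{n_k}^h$ is still close to $P_k=T_{n_k}^{h_k}$. This needs two stability statements.

## 5. Two stability lemmas for polar graphs

**Lemma 5 (fixed degree).** Let $n\ge1$ be fixed. If $h_i\to h$ uniformly, then $T_n^{h_i}\to T_n^h$ coefficientwise, hence $\mu_n^{h_i}\to\mu_n^h$ weakly.

*Proof.* The map $S_i(re^{i\theta})=re^{h_i(\theta)-h(\theta)}e^{i\theta}$ sends $\mathfrak e_h$ bijectively onto $\mathfrak e_{h_i}$, and $S_i\to\mathrm{id}$ uniformly on $\mathfrak e_h$. By minimality,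
$$\|T_n^{h_i}\|_{\mathfrak e_{h_i}}\le\|T_n^h\|_{\mathfrak e_{h_i}}=\sup_{\mathfrak e_h}|T_n^h\circ S_i|\longrightarrow\|T_n^h\|_{\mathfrak e_h}. \tag{3}$$
Choose $n+1$ distinct points $x_m\in\mathfrak e_h$. The numbers $T_n^{h_i}(S_i(x_m))$ are bounded and the nodes $S_i(x_m)$ converge to the distinct points $x_m$, so Lagrange interpolation bounds the coefficients of $T_n^{h_i}$. Let $Q$ be a subsequential limit. It is monic of degree $n$, and for $z\in\mathfrak e_h$, along the subsequence, $|Q(z)|=\lim|T_n^{h_i}(S_i(z))|\le\|T_n^h\|_{\mathfrak e_h}$ by (3). By uniqueness $Q=T_n^h$. So the whole sequence converges, and by Hurwitz the zeros, with multiplicity, converge too. $\square$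

**Lemma 6 (moving a level set).** Let $K$ be a compact subset of $\operatorname{int}\mathfrak e_h$, and let $V$ be harmonic on $\mathbb C\setminus K$ with $V=0$ and $r\partial_rV>0$ on $\partial\mathfrak e_h$. Let $V_i$ be subharmonic on $\mathbb C$, harmonic on $\mathbb C\setminus K$, with $V_i(z)\to+\infty$ as $z\to\infty$ and $V_i\to V$ locally uniformly on $\mathbb C\setminus K$. Then for all large $i$: $\{V_i\le0\}=\mathfrak e_{h_i}$ with $h_i$ real analytic, and $V_i=0$, $r\partial_rV_i>0$ on $\partial\mathfrak e_{h_i}$. Moreover $h_i\to h$ in $C^\infty$, in particular uniformly.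

*Proof.* **Setting up a strip.** We want a region around the curve where everything is monotone along rays. Put $v(s,\theta)=V(e^{s+i\theta})$ and $v_i(s,\theta)=V_i(e^{s+i\theta})$, so $\partial_sv=r\partial_rV$. By the implicit function theorem $h$ is real analytic: near $(h(\theta_0),\theta_0)$ the zeros of $v$ form an analytic graph, and the continuous $h$ must follow it. Since $\rho<1$ on the compact set $K$ and $\partial_sv>0$ on the curve, compactness gives $\delta_0,a>0$ such that $K\subset\operatorname{int}\mathfrak e_{h-\delta_0}$ and $\partial_sv\ge a$ on the strip $|s-h(\theta)|\le\delta_0$. The strip corresponds to a compact subset of $\mathbb C\setminus K$, so by harmonicity $v_i\to v$ uniformly on it with all derivatives.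

**Finding $h_i$.** Here we locate the zero set in the strip. Let $0<\delta\le\delta_0$. From $v(h,\theta)=0$ we get $\pm v(h\pm\delta,\theta)\ge a\delta$. Hence for large $i$ we have $\pm v_i(h\pm\delta,\theta)>0$, and $\partial_sv_i\ge a/2$ on the strip. For each $\theta$ there is exactly one zero $s=h_i(\theta)$ of $v_i$ with $|s-h(\theta)|\le\delta_0$; it satisfies $|h_i(\theta)-h(\theta)|<\delta$, and $v_i<0$ below it, $v_i>0$ above it in the strip. By uniqueness $h_i$ is periodic, and by the implicit function theorem it is real analytic.

**Outside and inside the strip.** We check that $\{V_i\le0\}$ contains nothing unexpected. Outside $\mathfrak e_{h+\delta}$ the function $V_i$ is harmonic, positive on the boundary and tends to $+\infty$, so $V_i>0$. On $\mathfrak e_{h-\delta}$ it is subharmonic and negative on the boundary, so $V_i<0$. Therefore $\{V_i\le0\}=\mathfrak e_{h_i}$. As $\delta$ was arbitrary, $h_i\to h$ uniformly.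

**Derivatives.** It remains to upgrade the convergence. Differentiating $v_i(h_i(\theta),\theta)=0$ repeatedly expresses $h_i^{(p)}(\theta)$ as a universal polynomial in partial derivatives of $v_i$ at $(h_i(\theta),\theta)$ divided by a power of $\partial_sv_i$; for instance $h_i'=-\partial_\theta v_i/\partial_sv_i$. The same formula holds for $h,v$. Since $\partial_sv_i\ge a/2$, the derivatives of $v_i$ converge uniformly on the strip and $h_i\to h$ uniformly, $h_i^{(p)}\to h^{(p)}$ uniformly for each $p$. $\square$

For a concrete case take $V=\log|z|$, $h=0$, $0<w<1$, and $V_\varepsilon=\log|z|+\varepsilon\log|z-w|$. The equation $s+\varepsilon\log|e^{s+i\theta}-w|=0$ and the implicit function theorem give $h_\varepsilon(\theta)=-\varepsilon\log|e^{i\theta}-w|+O(\varepsilon^2)$ for fixed $w$: the circle grows a bump where it is close to $w$. If $\varepsilon=p/q$ is rational, then $\mathfrak e_{h_\varepsilon}=\{|z^q(z-w)^p|\le1\}$, so by Lemma 4 $T_{p+q}=z^q(z-w)^p$, and all but the fraction $p/(p+q)$ of its zeros sit at $0$.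

## 6. Clustering poles can cancel: keeping one Taylor coefficient large

Iterating the last example, we would add small atoms $\varepsilon_jw_j$-wise, that is, terms $\varepsilon_j\log|z-w_j|$ with $w_j$ ever closer to the boundary. If the steps are small enough, Lemma 5 keeps $\mu_{n_k}$ near the measure built so far. What is unclear is the limit curve. Each approximating curve is analytic, and the packing measure of Section 3 shows that even when the $w_j$ cluster at every boundary point, the limit curve may be analytic: for $|z|>1$ that measure has
$$\sum_j\frac{r_j^2}{z-w_j}=\sum_{n\ge0}z^{-n-1}\int w^n\,d\sigma(w)=\frac1z,$$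
which continues analytically across the circle. The poles cancel collectively.

The way past this is to make nonanalyticity quantitative and to protect it. Consider $F=\frac1z+\sum_j\frac{\varepsilon_j}{z-w_j}$ outside the region. When the atom $w_k$ is added, look from a point $\zeta_k$ just outside the curve at the distance $d_k=|\zeta_k-w_k|$. The pole at $w_k$ makes some Taylor coefficient of the partial sum at $\zeta_k$, of high order $l_k$, at least $(2d_k)^{-l_k}$. All later $\varepsilon_j$ are chosen so small that they change this one coefficient by at most half. If an arc of the boundary were analytic, $F$ would continue across it, and Cauchy's estimate would bound the coefficients at nearby $\zeta_k$ by $Mr^{-l_k}$ with fixed $r$; as $d_k\to0$ this is a contradiction.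

## 7. A nowhere analytic curve with an atomic limit measure

**Theorem 1.** Let $0<\delta\le1$. There are a Jordan region $\mathfrak e=\mathfrak e_h$ with nowhere analytic boundary, points $w_j\in\operatorname{int}\mathfrak e$, rationals $\varepsilon_j>0$ with $\sum_j\varepsilon_j\le\delta$, and $n_k\uparrow\infty$ such that
$$\mu_{n_k}\to\nu:=\frac1c\Big(\delta_0+\sum_{j\ge1}\varepsilon_j\delta_{w_j}\Big),\qquad c=1+\sum_j\varepsilon_j.$$
Since $\nu(\operatorname{int}\mathfrak e)=1$ and $\mu_{\mathfrak e}$ is carried by $\partial\mathfrak e$, $\nu\perp\mu_{\mathfrak e}$. So $(\mu_n)$ does not converge to $\mu_{\mathfrak e}$, and the statement in the Problem is disproved. Moreover $\nu(\{0\})\ge1/(1+\delta)$.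

*Proof.* Fix a dense sequence $(\theta_k)_{k\ge1}$ of distinct angles; every tail of it is dense. We construct inductively
$$V_k(z)=\log|z|+\sum_{j=1}^k\varepsilon_j\log|z-w_j|,\qquad F_k(z)=\frac1z+\sum_{j=1}^k\frac{\varepsilon_j}{z-w_j},$$
functions $h_k$ and numbers $\tau_k>0$ such that

**H(k)** $\{V_k\le0\}=\mathfrak e_{h_k}$; $V_k=0$ and $r\partial_rV_k>0$ on $\partial\mathfrak e_{h_k}$; the points $0,w_1,\dots,w_k$ are distinct.

These points then lie in $\operatorname{int}\mathfrak e_{h_k}$, because $V_k\to-\infty$ at them. We start with $V_0=\log|z|$, $h_0=0$, $\tau_0=\log2$, $n_0=0$; H(0) holds since $r\partial_r\log r=1$. Now let $k\ge1$ and suppose that step $k-1$ is done.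

**Step 1: place the new atom and the observation point.** They should be close to the boundary point at angle $\theta_k$, on opposite sides. Choose $s_k\in(0,2^{-k}]$ such that
$$w_k:=(1-s_k)e^{h_{k-1}(\theta_k)+i\theta_k}$$
differs from $0,w_1,\dots,w_{k-1}$, and put
$$\zeta_k:=(1+s_k)e^{h_{k-1}(\theta_k)+i\theta_k},\qquad d_k:=|\zeta_k-w_k|=2s_ke^{h_{k-1}(\theta_k)}.$$
Clearly $w_k\in\operatorname{int}\mathfrak e_{h_{k-1}}$.

**Step 2: choose the weight.** The weight must be small for three reasons: total mass, protection of earlier coefficients, and closeness of the curves. Choose a rational $\varepsilon_k>0$ such that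

- (a) $\varepsilon_k\le\delta2^{-k}$;
- (b) $\varepsilon_k\le2^{-k-1}\,b_i^{\,l_i+1}(2d_i)^{-l_i}$ for $1\le i<k$, with $b_i,l_i$ from Steps 3 and 4 of stage $i$;
- (c) $V_k=V_{k-1}+\varepsilon_k\log|\cdot-w_k|$ satisfies H(k), with $\|h_k-h_{k-1}\|\le2^{-k}\min_{i<k}\tau_i$ and $\|h_k-h_{k-1}\|<\log(1+s_k)$.

Conditions (a), (b) are finitely many positive upper bounds. Condition (c) holds for all small $\varepsilon_k$: apply Lemma 6 with $K=\{0,w_1,\dots,w_k\}$, $V=V_{k-1}$, $h=h_{k-1}$ and $V_{k-1}+\varepsilon\log|\cdot-w_k|$ along any sequence $\varepsilon\to0$. The last inequality in (c) gives $|\zeta_k|>e^{h_k(\theta_k)}$, so $\zeta_k\notin\mathfrak e_{h_k}$; and $w_k\in\operatorname{int}\mathfrak e_{h_k}$ (also because $\log(1+s_k)<-\log(1-s_k)$).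

**Step 3: record a large Taylor coefficient and a Chebyshev polynomial.** These are the two pieces of information that the limit must inherit. The function $F_k$ has a pole at $w_k$, so its Taylor series at $\zeta_k$ has radius of convergence at most $d_k$, and the $l$th roots of the moduli of its coefficients have upper limit at least $1/d_k>1/(2d_k)$. Hence there is $l_k\ge k$ with
$$\frac{|F_k^{(l_k)}(\zeta_k)|}{l_k!}\ge(2d_k)^{-l_k}. \tag{4}$$
Let $m_k$ be a positive integer such that all $m_k\varepsilon_j$ ($j\le k$) are integers, and put $P_k(z)=z^{m_k}\prod_{j\le k}(z-w_j)^{m_k\varepsilon_j}$ and $n_k=\deg P_k$, with $m_k$ so large that $n_k>n_{k-1}$. Since $|P_k|=e^{m_kV_k}$, $\mathfrak e_{h_k}=\{|P_k|\le1\}$, and Lemma 4 gives $T_{n_k}^{h_k}=P_k$. Its zero counting measure is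
$$\nu_k=\frac{\delta_0+\sum_{j\le k}\varepsilon_j\delta_{w_j}}{1+\sum_{j\le k}\varepsilon_j}.$$

**Step 4: fix the tolerance.** The number $\tau_k$ says how far later curves may move. Choose $\tau_k>0$ so small that

- ($\alpha$) $\zeta_k\notin\mathfrak e_{h_k+\tau_k}$ and $w_k\in\operatorname{int}\mathfrak e_{h_k-\tau_k}$; put $b_k:=\operatorname{dist}(\zeta_k,\mathfrak e_{h_k+\tau_k})>0$;
- ($\beta$) $d(\mu_{n_k}^{\tilde h},\nu_k)<1/k$ for every continuous periodic $\tilde h$ with $\|\tilde h-h_k\|\le\tau_k$.

The first is possible as $|w_k|<e^{h_k(\theta_k)}<|\zeta_k|$. If the second were impossible, there would be $\tilde h_i\to h_k$ uniformly with $d(\mu_{n_k}^{\tilde h_i},\nu_k)\ge1/k$, against Lemma 5. This completes the induction.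

**Step 5: pass to the limit.** We show that $h_k$ converges and that the limit inherits ($\alpha$) and ($\beta$). By (c), for $j\ge k\ge0$,
$$\|h_j-h_k\|\le\sum_{i>k}2^{-i}\tau_k=2^{-k}\tau_k\le\tau_k.$$
With $\tau_0$ in place of $\tau_k$, which (c) also allows, the bound is $2^{-k}\tau_0$. So $(h_j)$ is uniformly Cauchy; it converges to a continuous $h$ with $\|h-h_k\|\le\tau_k$ for all $k$. For $k=0$ this says $|h_j|\le\log2$ and $|h|\le\log2$, so $d_k\le2\cdot2^{-k}\cdot2=2^{2-k}\to0$. Put $\mathfrak e=\mathfrak e_h$. Since $h_k-\tau_k\le h\le h_k+\tau_k$, ($\alpha$) gives $w_k\in\operatorname{int}\mathfrak e$ and $\zeta_k\notin\mathfrak e$ for all $k\ge1$. By ($\beta$) with $\tilde h=h$, $d(\mu_{n_k},\nu_k)<1/k$. By (a), $\sum\varepsilon_j\le\delta$, so $\nu_k\to\nu$ in total variation. Hence $\mu_{n_k}\to\nu$. All atoms of $\nu$ lie in $\operatorname{int}\mathfrak e$, so $\nu(\operatorname{int}\mathfrak e)=1$, and $\nu(\{0\})=1/c\ge1/(1+\delta)$. Only nowhere analyticity remains.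

**Step 6: identify $F$ with the gradient of the Green function.** This links the series to the curve. Off $\mathfrak e$ we have $|z-w_j|\ge\operatorname{dist}(z,\mathfrak e)$, so
$$F(z)=\frac1z+\sum_{j\ge1}\frac{\varepsilon_j}{z-w_j}$$
converges locally uniformly there, as does $cU^\nu=\log|z|+\sum\varepsilon_j\log|z-w_j|$. From $2\partial_z\log|z-w|=1/(z-w)$ we get $F=2c\,\partial_zU^\nu$. Since $\nu$ is a limit point of $(\mu_n)$, (K2) and (1) give $U^\nu=g_{\mathfrak e}+\kappa$ off $\mathfrak e$, and so
$$F=2c\,\partial_zg_{\mathfrak e}\quad\text{on }\mathbb C\setminus\mathfrak e. \tag{5}$$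

**Step 7: the recorded coefficients survive.** We show that later atoms changed (4) by at most half. For $j>k$ we have $w_j\in\mathfrak e_{h_{j-1}}\subset\mathfrak e_{h_k+\tau_k}$, because $j-1\ge k$; so $|\zeta_k-w_j|\ge b_k$. Condition (b) at stage $j$ with $i=k$ gives
$$\sum_{j>k}\frac{\varepsilon_j}{|\zeta_k-w_j|^{l_k+1}}\le(2d_k)^{-l_k}\sum_{j>k}2^{-j-1}\le\tfrac12(2d_k)^{-l_k}.$$
The left side bounds the modulus of the $l_k$th Taylor coefficient of $F-F_k$ at $\zeta_k$. With (4),
$$\frac{|F^{(l_k)}(\zeta_k)|}{l_k!}\ge\tfrac12(2d_k)^{-l_k}\qquad(k\ge1). \tag{6}$$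

**Step 8: an analytic arc would let $F$ continue across it.** Suppose an open subarc of $\partial\mathfrak e$ is analytic, and let $\zeta^*=e^{h(\theta^*)+i\theta^*}$ lie on it. A regular analytic parametrization extends holomorphically, so there is a univalent $\varphi$ on a disk $D_0$ centered at $0$ with $\varphi(0)=\zeta^*$ and $\varphi(D_0\cap\mathbb R)$ an open subarc of $\partial\mathfrak e$. The rest of $\partial\mathfrak e$ is compact and does not contain $\zeta^*$. For a small concentric disk $D\subset D_0$, the neighborhood $U=\varphi(D)$ of $\zeta^*$ misses this rest, and by injectivity of $\varphi$ on $D_0$, $\varphi(D\cap\mathbb R)=U\cap\partial\mathfrak e$. The two halves $\varphi(D^\pm)$ of $U\setminus\partial\mathfrak e$ are connected, so each lies in $\operatorname{int}\mathfrak e$ or in $\mathbb C\setminus\mathfrak e$. As $\zeta^*$ is a boundary point of both sets, exactly one half is exterior; replacing $\varphi(z)$ by $\varphi(-z)$ if necessary, $\varphi(D^+)=U\setminus\mathfrak e$. The function $g_{\mathfrak e}\circ\varphi$ is harmonic on $D^+$ with boundary values $0$ on $D\cap\mathbb R$.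 By Schwarz reflection it extends harmonically to $D$, so $g_{\mathfrak e}|_{U\setminus\mathfrak e}$ extends to a harmonic $G$ on $U$. By (5), $\tilde F=2c\,\partial_zG$ is a holomorphic extension of $F|_{U\setminus\mathfrak e}$ to $U$.

**Step 9: contradiction by Cauchy's estimate.** We compare (6) with the bound that the extension implies. Choose $r>0$ with $D(\zeta^*,3r)\subset U$ and let $M=\sup_{D(\zeta^*,2r)}|\tilde F|<\infty$. Tails of $(\theta_k)$ are dense, $h_{k-1}\to h$ uniformly and $s_k\to0$; so $|\zeta_k-\zeta^*|<r$ for infinitely many $k$. For these $k$, $\zeta_k\in U\setminus\mathfrak e$ and $F=\tilde F$ near $\zeta_k$. Cauchy's estimate for $\tilde F$ on $D(\zeta_k,r)\subset D(\zeta^*,2r)$ gives $|F^{(l_k)}(\zeta_k)|/l_k!\le Mr^{-l_k}$. With (6),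
$$\Big(\frac r{2d_k}\Big)^{l_k}\le2M\quad\text{for infinitely many }k.$$
But $d_k\to0$ and $l_k\ge k$, so the left side tends to infinity. Hence $\partial\mathfrak e$ is nowhere analytic. $\blacksquare$

This is consistent with Lemma 3: since $\partial\mathfrak e$ is nowhere analytic, $\operatorname{supp}\nu\supset\partial\mathfrak e$, although $\nu(\partial\mathfrak e)=0$.

## 8. When exterior potentials force convergence

The sweeping identity (2) tells exactly how much freedom $\mathcal A(\mathfrak e)$ leaves.

**Theorem 2.** Let $\mathfrak e$ be a Jordan region and $z_0\in\operatorname{int}\mathfrak e$.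

(i) $\mathcal A(\mathfrak e)=\{\mu_{\mathfrak e}\}$ if and only if there is no $c>0$ with $\mu_{\mathfrak e}\ge c\,\omega_{z_0}$. In that case $\mu_n\to\mu_{\mathfrak e}$.

(ii) $\max_{\sigma\in\mathcal A(\mathfrak e)}\sigma(\{z_0\})=c(z_0):=\max\{c\ge0:\mu_{\mathfrak e}\ge c\,\omega_{z_0}\}$.

(iii) If $\partial\mathfrak e$ is nowhere analytic, every $\sigma\in\mathcal A(\mathfrak e)$ has $\operatorname{supp}\sigma\supset\partial\mathfrak e$, and $\limsup_n\mu_n(K)<1$ for each compact $K\subset\operatorname{int}\mathfrak e$. By Theorem 1, the bound $1$ cannot be replaced by any smaller universal constant.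

On the disk, for instance, the Poisson density of $\omega_{z_0}$ with respect to $\mu_{\mathfrak e}$ has maximum $\frac{1+|z_0|}{1-|z_0|}$, so $c(z_0)=\frac{1-|z_0|}{1+|z_0|}$; at $z_0=0$ this is $1$, in agreement with $\delta_0\in\mathcal A(\overline{\mathbb D})$.

*Proof.* **Part (i): a second measure forces domination.** Let $\sigma\in\mathcal A(\mathfrak e)$, $\sigma\neq\mu_{\mathfrak e}$. If $\sigma(\operatorname{int}\mathfrak e)=0$, then (2) would read $\sigma=\mu_{\mathfrak e}$. So $\sigma(K)>0$ for some compact $K\subset\operatorname{int}\mathfrak e$. Harnack's inequality gives $c_K>0$ with $\omega_z\ge c_K\omega_{z_0}$ for $z\in K$, and (2) yields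
$$\mu_{\mathfrak e}=\hat\sigma\ge\int_K\omega_z\,d\sigma(z)\ge c_K\sigma(K)\,\omega_{z_0}.$$

**Part (i): domination produces a second measure.** If $\mu_{\mathfrak e}\ge c\,\omega_{z_0}$ with $c>0$, then
$$\sigma=\mu_{\mathfrak e}-c\,\omega_{z_0}+c\,\delta_{z_0} \tag{7}$$
is a positive measure of mass $1$ on $\mathfrak e$. Since $\int\zeta^n\,d\omega_{z_0}=z_0^n$, it has the moments of $\mu_{\mathfrak e}$, so $\sigma\in\mathcal A(\mathfrak e)$ by Lemma 2(a). It charges $z_0$ and $\mu_{\mathfrak e}$ does not, so $\sigma\neq\mu_{\mathfrak e}$.

**Part (i): convergence.** All $\mu_n$ live on one compact set, so each subsequence has a convergent subsequence, whose limit lies in $\mathcal A(\mathfrak e)$. If $\mathcal A(\mathfrak e)=\{\mu_{\mathfrak e}\}$, then $\mu_n\to\mu_{\mathfrak e}$.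

**Part (ii): the largest atom.** The set of $c\ge0$ with $\mu_{\mathfrak e}\ge c\,\omega_{z_0}$ is closed and contained in $[0,1]$, so $c(z_0)$ exists. By (2), $\mu_{\mathfrak e}\ge\sigma(\{z_0\})\,\omega_{z_0}$, so $\sigma(\{z_0\})\le c(z_0)$ for all $\sigma\in\mathcal A(\mathfrak e)$. Equality is attained by (7) with $c=c(z_0)$ (by $\mu_{\mathfrak e}$ if $c(z_0)=0$), since $\mu_{\mathfrak e}$ and $\omega_{z_0}$ have no mass at $z_0$.

**Part (iii): mass on compact subsets of the interior.** The statement on supports is Lemma 3. It gives $\sigma(K)<1$ for compact $K\subset\operatorname{int}\mathfrak e$: otherwise the open set $\mathbb C\setminus K\supset\partial\mathfrak e$ would have $\sigma$-measure $0$. Choose $n_i$ with $\mu_{n_i}(K)\to\limsup_n\mu_n(K)$ and, by compactness, $\mu_{n_i}\to\sigma\in\mathcal A(\mathfrak e)$. By upper semicontinuity on closed sets, $\limsup_n\mu_n(K)\le\sigma(K)<1$.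

**Part (iii): sharpness.** To see that $1$ is optimal, take $\mathfrak e$ from Theorem 1 and $K=\{|z|\le\rho\}$ with fixed $0<\rho<1/2$. As $h\ge-\log2$, $K\subset\operatorname{int}\mathfrak e$. Then $\liminf_k\mu_{n_k}(K)\ge\liminf_k\mu_{n_k}(\{|z|<\rho\})\ge\nu(\{|z|<\rho\})\ge1/(1+\delta)$, and $\delta$ can be as small as we like. $\square$

So the statement of the Problem is true for some nowhere analytic curves. By Bishop–Carleson–Garnett–Jones (*Harmonic measures supported on curves*, Pacific J. Math. 138 (1989)), the interior and exterior harmonic measures of a Jordan curve are mutually singular if and only if its set of tangent points has zero length. If $\partial\mathfrak e$ has no tangent points, then it is nowhere analytic and $\mu_{\mathfrak e}\perp\omega_{z_0}$, so no $c>0$ as in (i) exists and $\mu_n\to\mu_{\mathfrak e}$. The von Koch snowflake is an example. A point $p$ of it lies, for each $m$, in a piece similar to a whole side with ratio $3^{-m}$; the two endpoints and the first peak of the piece form a triangle similar, with ratio $3^{-m}$, to a fixed nondegenerate one, at distance $O(3^{-m})$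 from $p$. If there were a tangent line at $p$, these three points would lie within $o(3^{-m})$ of it, which is impossible.

## 9. Smooth curves: generically all of $\mathcal A(\mathfrak e)$ occurs

Let $X$ be the Fréchet space of real $2\pi$-periodic $C^\infty$ functions, with the seminorms $\max_{p\le k}\|h^{(p)}\|$. It is completely metrizable, so Baire's theorem applies. A set is residual if its complement is meager, that is, a countable union of nowhere dense sets; a countable intersection of dense open sets is residual, and so is a countable intersection of residual sets.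

**Theorem 3.** There is a residual (in particular dense) set $R\subset X$ such that for each $h\in R$:

1. $\partial\mathfrak e_h$ is nowhere analytic;
2. the set of weak-\* limit points of $(\mu_n^h)$ is exactly $\mathcal A(\mathfrak e_h)$;
3. $\mathcal A(\mathfrak e_h)\supsetneq\{\mu_{\mathfrak e_h}\}$. Thus some subsequence converges to $\mu_{\mathfrak e_h}$, but the full sequence does not converge. For each $z_0\in\operatorname{int}\mathfrak e_h$ the largest mass a limit point puts at $z_0$ is exactly $c(z_0)>0$.

*Proof.* **Step 1: boundary regularity; item 3 follows from item 2.** We want $c(z_0)>0$ for every $h\in X$. The curve $\theta\mapsto e^{h(\theta)+i\theta}$ is a $C^\infty$ Jordan curve with nonvanishing derivative. By Kellogg–Warschawski (Pommerenke, *Boundary Behaviour of Conformal Maps*, Thms 3.5, 3.6) the interior conformal map $\psi$ of the disk with $\psi(0)=z_0$ is $C^\infty$ up to the boundary with nonvanishing derivative. The same holds for the exterior map $\Psi:\{|\zeta|>1\}\to\mathbb C\setminus\mathfrak e_h$, $\Psi(\infty)=\infty$: apply the theorem to the image of the curve under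 $z\mapsto1/z$, which is again a $C^\infty$ Jordan curve as $0\in\operatorname{int}\mathfrak e_h$. Now $\omega_{z_0}$ and $\mu_{\mathfrak e_h}$ are the images of $d\varphi/2\pi$ under $\psi$ and $\Psi$. So they have the positive continuous densities $1/(2\pi|\psi'|)$ and $1/(2\pi|\Psi'|)$ with respect to arclength, and $c(z_0)>0$ by compactness. By Theorem 2(i), $\mathcal A(\mathfrak e_h)\supsetneq\{\mu_{\mathfrak e_h}\}$. Once item 2 is known, $\mu_{\mathfrak e_h}$ is a limit point, there is another limit point, and Theorem 2(ii) gives the statement on masses.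

**Step 2: item 1 holds on a residual set.** We cover the exceptional $h$ by countably many closed sets without interior. For a nondegenerate closed interval $I$ with rational endpoints and $M\in\mathbb N$ let
$$\mathcal F_{I,M}=\{h\in X:|h^{(n)}(\theta)|\le M^{n+1}n!\ \text{ for all }n\ge0,\ \theta\in I\}.$$
If $\partial\mathfrak e_h$ has an analytic open subarc, then by Lemma 1 $h$ is real analytic on an open interval, and Cauchy's estimates put $h$ into some $\mathcal F_{I,M}$. Each $\mathcal F_{I,M}$ is closed, since $h\mapsto h^{(n)}(\theta)$ is continuous. It has empty interior: let $h\in\mathcal F_{I,M}$, $k\in\mathbb N$, $\eta>0$, and put $f=h+\eta N^{-k-1}\cos N\theta$. The perturbation and its first $k$ derivatives have modulus at most $\eta/N$. Its $(k+2)$nd derivative has modulus $\eta N$ at some point of $I$ as soon as $N|I|\ge\pi$, and for large $N$ this exceeds $2M^{k+3}(k+2)!$. At that point $|f^{(k+2)}|>M^{k+3}(k+2)!$, so $f\notin\mathcal F_{I,M}$, while $f$ is as close to $h$ as we like. Hence $\bigcup_{I,M}\mathcal F_{I,M}$ is meager.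

**Step 3: an approximation claim.** The heart of item 2 is the following.

**Claim.** Let $h\in X$, $\sigma\in\mathcal A(\mathfrak e_h)$, $N_0\in\mathbb N$, $q>0$. Every neighborhood of $h$ in $X$ contains some $h'$ with $d(\mu_n^{h'},\sigma)<q$ for some $n\ge N_0$.

The idea is that $U^\sigma$ equals $g_{\mathfrak e}+\kappa$ outside, so a slightly enlarged level curve of $U^\sigma$ is near $\partial\mathfrak e_h$. Discretizing $\sigma$ turns this level curve into a lemniscate whose Chebyshev polynomial has the discretized $\sigma$ as zero counting measure. Write $\mathfrak e=\mathfrak e_h$, $g=g_{\mathfrak e}$.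

**Step 3a: the level curves of $g$ are polar graphs close to $h$.** For $t\ge0$ consider $\phi\mapsto\Psi(e^{t+i\phi})$; for $t>0$ it traces $\{g=t\}$. Let $\Theta(t,\phi)=\arg\Psi(e^{t+i\phi})$, a continuous branch, which is $C^\infty$ up to $t=0$ ($\Psi\neq0$ since $0\in\operatorname{int}\mathfrak e$). At $t=0$ we have $\log\Psi(e^{i\phi})=h(\Theta)+i\Theta$, so the $\phi$-derivative is $(h'(\Theta)+i)\,\partial_\phi\Theta$; as $\Psi'\ne0$ on $|\zeta|=1$, this is nonzero, and $\partial_\phi\Theta\ne0$. The curve winds once positively around $0$, because large circles do, so $\partial_\phi\Theta>0$ at $t=0$. By compactness there are $t_0,a>0$ with $\partial_\phi\Theta\ge a$ for $0\le t\le t_0$. For such $t$, $\phi\mapsto\Theta(t,\phi)$ is an increasing smooth bijection of $\mathbb R$ gaining $2\pi$ per period, with inverse $\phi(t,\theta)$, and the curve is the polar graph of the smooth function $h_t(\theta)=\log|\Psi(e^{t+i\phi(t,\theta)})|$, with $h_0=h$.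

Next, $h_t\to h$ in $X$ as $t\downarrow0$. First,
$$|\phi(t,\theta)-\phi(0,\theta)|\le\frac1a\big|\Theta(t,\phi(t,\theta))-\Theta(t,\phi(0,\theta))\big|=\frac1a\big|\Theta(0,\phi(0,\theta))-\Theta(t,\phi(0,\theta))\big|\to0$$
uniformly in $\theta$. Second, $\partial_\theta^ph_t$ is a universal polynomial in $\phi$-derivatives of $\log|\Psi(e^{t+i\phi})|$ and $\Theta(t,\phi)$, divided by a power of $\partial_\phi\Theta\ge a$, evaluated at $\phi(t,\theta)$; these derivatives are uniformly continuous up to $t=0$.

Finally, $\mathfrak e_{h_t}=\mathfrak e\cup\{g\le t\}$ for $0<t\le t_0$. The complement of the Jordan curve $\{g=t\}$ is the disjoint union of $\{g>t\}=\Psi(\{|\zeta|>e^t\})$, which is open, connected and unbounded, and of $\mathfrak e\cup\{g<t\}$, which is bounded, and open since $g$ extended by $0$ to $\mathfrak e$ is continuous. So the second set is the bounded component, $\operatorname{int}\mathfrak e_{h_t}$. In particular $\mathfrak e\subset\operatorname{int}\mathfrak e_{h_t}$.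

**Step 3b: the hypotheses of Lemma 6.** Fix $t\in(0,t_0]$ and let $V=U^\sigma-\kappa-t$. Off $\mathfrak e$ it equals $g-t$, because $\sigma\in\mathcal A(\mathfrak e)$. So it is harmonic there and vanishes on $\partial\mathfrak e_{h_t}$. On this curve $\nabla g\ne0$, as $g=\log|\Psi^{-1}|$ with $\Psi^{-1}$ conformal. If $\partial_rg=0$ at a point of the curve, differentiating $g(e^{h_t(\theta)+i\theta})=t$ would give $\partial_\theta g=-e^{h_t}h_t'\,\partial_rg=0$ and $\nabla g=0$, which is false. Since $g\le t$ just inside on the ray, $\partial_rg\ge0$. Hence $r\partial_rV>0$ on $\partial\mathfrak e_{h_t}$.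

**Step 3c: discretize $\sigma$.** We need equal-weight point measures $\sigma_N=\frac1N\sum_{i=1}^N\delta_{a_i^{(N)}}$, $a_i^{(N)}\in\mathfrak e$, with $\sigma_N\to\sigma$ weakly. Partition $\mathfrak e$ into $s$ nonempty Borel sets $B_l$ of diameter less than $\eta$, choose $b_l\in B_l$, take $b_l$ with multiplicity $\lfloor N\sigma(B_l)\rfloor$, and put the remaining, at most $s$, points at $b_1$. For continuous $f$ the error $|\int f\,d\sigma_N-\int f\,d\sigma|$ is at most the oscillation of $f$ at scale $\eta$ plus $2s\|f\|_{\mathfrak e}/N$. Let $\eta\to0$ so slowly with $N$ that $s/N\to0$.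

Put $V_N=U^{\sigma_N}-\kappa-t$. It is subharmonic on $\mathbb C$, harmonic off $\mathfrak e$, and tends to $+\infty$ at $\infty$. For $z$ in a compact subset of $\mathbb C\setminus\mathfrak e$ the functions $w\mapsto\log|z-w|$ are uniformly bounded and equicontinuous on $\mathfrak e$, so weak convergence is uniform over them, and $V_N\to V$ locally uniformly on $\mathbb C\setminus\mathfrak e$.

**Step 3d: read off the Chebyshev polynomials.** Lemma 6 with $K=\mathfrak e\subset\operatorname{int}\mathfrak e_{h_t}$ gives, for large $N$, $\{V_N\le0\}=\mathfrak e_{h_N'}$ with $h_N'\to h_t$ in $X$. With $P_N=\prod_i(z-a_i^{(N)})$ we have $U^{\sigma_N}=\frac1N\log|P_N|$, so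
$$\mathfrak e_{h_N'}=\{V_N\le0\}=\{|P_N|\le e^{N(\kappa+t)}\}.$$
By Lemma 4, $T_N^{h_N'}=P_N$ and $\mu_N^{h_N'}=\sigma_N$. Given an open neighborhood of $h$, take $t$ so small that $h_t$ lies in it, then $N\ge N_0$ so large that $h_N'$ lies in it and $d(\sigma_N,\sigma)<q$. This proves the Claim.

**Step 4: a Baire argument gives item 2.** We turn the approximation into a statement about single functions $h$. Let $(\tau_i)$ be a countable dense set of probability measures on $\mathbb C$. For $i,N\in\mathbb N$ and rational $q>0$ let
$$\mathcal O_{i,q,N}=\{h\in X:\ d(\mu_n^h,\tau_i)<q\text{ for some }n\ge N\}.$$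
It is open by Lemma 5, since convergence in $X$ implies uniform convergence. Hence $\mathcal O_{i,q,N}\cup(X\setminus\overline{\mathcal O_{i,q,N}})$ is open and dense. Let $R$ be the intersection of all these countably many sets with the residual set of Step 2. Then $R$ is residual, and dense by Baire's theorem.

Let $h\in R$ and $\sigma\in\mathcal A(\mathfrak e_h)$, and suppose $d(\sigma,\tau_i)<q$. By the Claim, with $q-d(\sigma,\tau_i)$ in the role of $q$, every neighborhood of $h$ contains an $h'$ with $d(\mu_n^{h'},\tau_i)<q$ for some $n\ge N$. So $h\in\overline{\mathcal O_{i,q,N}}$, and since $h\in R$, even $h\in\mathcal O_{i,q,N}$. This holds for every $N$, so the ball $B(\tau_i,q)$ contains $\mu_n^h$ for infinitely many $n$. Every ball around $\sigma$ contains some $B(\tau_i,q)$ that itself contains $\sigma$, so $\sigma$ is a limit point of $(\mu_n^h)$. Conversely, every limit point lies in $\mathcal A(\mathfrak e_h)$ by (K1) and (K2). This proves item 2, and with Steps 1 and 2 the theorem. $\blacksquare$
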